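\title{A counterexample to a conjecture on the odd elasticities of monoids of zero-sum sequences}

\begin{abstract}
For a finite abelian group $G$, let $\rho_k(G)$ be the largest $\ell$ such that some product of $k$ minimal zero-sum sequences over $G$ is also a product of $\ell$ minimal zero-sum sequences. Comparing lengths gives $\rho_{2k+1}(G)\le k\mathsf D(G)+\lfloor \mathsf D(G)/2\rfloor$, where $\mathsf D(G)$ is the Davenport constant. We disprove the conjecture that equality holds for all large $k$ whenever $G$ is non-cyclic and $\mathsf D(G)\ge4$. For $G=C_2^{11}\oplus C_6$ we show that $\mathsf D(G)=20$ and that $\rho_{2k+1}(G)\le 20k+9$ for every $k\ge0$, with equality for all large $k$. The reason is that, in $G\cong\mathbb F_2^{12}\oplus\mathbb F_3$, every minimal zero-sum sequence of length $20$ has $16$ terms with one nonzero $\mathbb F_3$-component and $4$ terms with the other. We prove this by Fourier analysis of functions $\mathbb F_2^7\to\mathbb F_3$ that vanish only at the origin.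
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite abelian group, written additively. A \emph{sequence} over $G$ is a finite unordered multiset $S=g_1\cdots g_m$ of elements of $G$; its \emph{length} is $|S|=m$, and $-S=(-g_1)\cdots(-g_m)$. The sequence is \emph{zero-sum} (product-one, in multiplicative notation) if $g_1+\dots+g_m=0$. Under concatenation the zero-sum sequences form a commutative cancellative monoid $\mathcal B(G)$ whose unit is the empty sequence. Its \emph{atoms} are the minimal zero-sum sequences: the nonempty zero-sum sequences that cannot be partitioned into two nonempty zero-sum subsequences, or equivalently, that have no nonempty proper zero-sum subsequence. Every zero-sum sequence is a product of atoms. The \emph{Davenport constant} $\mathsf D(G)$ is the maximal length of an atom.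

The number of atoms in a factorization is not determined by the sequence. If $U=g_1\cdots g_D$ is an atom of length $D=\mathsf D(G)\ge2$, then $U\cdot(-U)$ is a product of two atoms, and it is also the product of the $D$ atoms $g_i\cdot(-g_i)$. To measure this, for $k\in\mathbb N=\{1,2,\dots\}$ let $\mathcal U_k(G)$ be the set of all $\ell\in\mathbb N$ for which there are atoms $A_1,\dots,A_k,B_1,\dots,B_\ell$ with $A_1\cdots A_k=B_1\cdots B_\ell$, and let
\[
\rho_k(G)=\sup\mathcal U_k(G)
\]
be the \emph{$k$-th elasticity}. It records how far a product of $k$ atoms can be stretched by refactoring.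

An upper bound comes from comparing lengths. Let $A_1\cdots A_m=B_1\cdots B_\ell$ with atoms $A_i,B_i$. The sequence consisting of the single term $0$ is the only atom of length $1$, and $0$ occurs in no other atom. So this atom occurs the same number $j$ of times on both sides. The other $A_i$ have length at most $D$ and the other $B_i$ have length at least $2$, so $2(\ell-j)\le D(m-j)$, that is,
\begin{equation}\label{eq:count}
\ell\le \frac{mD}{2}-j\Big(\frac D2-1\Big).
\end{equation}
Let $|G|\ge3$ and $k\in\mathbb N$. Then \eqref{eq:count}, together with the sequences $(U\cdot(-U))^k$ and $(U\cdot(-U))^k\cdot 0$, gives the known facts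
\begin{equation}\label{eq:known}
\rho_{2k}(G)=k\mathsf D(G),\qquad k\mathsf D(G)+1\le\rho_{2k+1}(G)\le k\mathsf D(G)+\Big\lfloor\frac{\mathsf D(G)}2\Big\rfloor .
\end{equation}
The even elasticities are thus settled, and the question is where in its interval $\rho_{2k+1}(G)$ lies. It is known that the lower bound is attained for cyclic groups. The smallest elementary $2$-group with $\mathsf D(G)\ge4$ is at the other extreme.

\begin{example}\label{ex:c23}
Let $G=\mathbb F_2^3$. Any $m-1$ terms of an atom of length $m$ are linearly independent, so $\mathsf D(G)\le4$. For a nonzero linear form $\lambda$, the four points of $A_\lambda=\{x:\lambda(x)=1\}$ have sum $0$, and one, two or three of them do not, so $A_\lambda$ is an atom of length $4$. If $\lambda\ne\lambda'$, every $x$ lies in an even number of the sets $A_\lambda,A_{\lambda'},A_{\lambda+\lambda'}$, so their product is a product of $6$ atoms $x\cdot x$. Hence $\rho_3(G)=6=\mathsf D(G)+\mathsf D(G)/2$.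
\end{example}

Multiplying by $U\cdot(-U)$ shows that $\rho_{m+2}(G)\ge\rho_m(G)+\mathsf D(G)$. So once the upper bound in \eqref{eq:known} is attained for one $k$, it is attained for all larger $k$. A larger $k$ gives more long atoms to combine, and one may guess that outside the cyclic case there is eventually enough room. We take the following conjecture from \cite{ABR}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $G$ be a finite non-cyclic abelian group with $\mathsf D(G)\ge4$. Then there exists $k_0\in\mathbb N$ such that $\rho_{2k+1}(G)=k\mathsf D(G)+\lfloor\mathsf D(G)/2\rfloor$ for each $k\ge k_0$.}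
\medskip

The conjecture is false.

\begin{theorem}\label{thm:main}
Let $G=C_2^{11}\oplus C_6$. Then $\mathsf D(G)=20$, and:
\begin{enumerate}
\item[(1)] $\rho_{2k+1}(G)\le k\mathsf D(G)+\lfloor\mathsf D(G)/2\rfloor-1=20k+9$ for every $k\ge0$;
\item[(2)] there is $k_0$ such that $\rho_{2k+1}(G)=20k+9$ for all $k\ge k_0$.
\end{enumerate}
\end{theorem}

Part (1) says that the conjectured equality fails for every $k$, and part (2) says that (1) is sharp. Section~\ref{sec:sign} isolates a parity obstruction and reduces (1) to a statement about the atoms of length $20$. Section~\ref{sec:good} translates atoms over $\mathbb F_2^r\oplus\mathbb F_3$ into functions $\mathbb F_2^n\to\mathbb F_3$ with a single zero and few Fourier coefficients. Sections~\ref{sec:diff} and~\ref{sec:twenty} use this to compute $\mathsf D(G)$, and Sections~\ref{sec:bool}--\ref{sec:six} contain the analysis of the extremal functions, which is the core of the proof. Part (2) is proved in Section~\ref{sec:sharp}; it uses the atom constructed in Section~\ref{sec:twenty} but nothing else from the analysis.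

\section{A sign obstruction}\label{sec:sign}

When $\mathsf D(G)$ is even, the upper bound in \eqref{eq:known} leaves no slack: it needs an odd number of atoms of maximal length whose terms can be matched into pairs $g,-g$. An odd function on $G$ can forbid this.

\begin{lemma}\label{lem:sign}
Let $G$ be a finite abelian group such that $D=\mathsf D(G)$ is even and $D\ge4$. Let $\sigma\colon G\to\mathbb Z$ satisfy $\sigma(-g)=-\sigma(g)$, and put $\sigma(g_1\cdots g_m)=\sum_i\sigma(g_i)$. Suppose that there is an integer $c>0$ with $\sigma(A)=\pm c$ for every atom $A$ of length $D$. Then $\rho_{2k+1}(G)\le kD+D/2-1$ for every $k\ge0$.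
\end{lemma}

\begin{proof}
Let $A_1\cdots A_{2k+1}=B_1\cdots B_\ell$ with atoms and suppose $\ell\ge kD+D/2$. Since $D/2-1>0$, inequality \eqref{eq:count} with $m=2k+1$ gives $j=0$ and $\ell=kD+D/2$. Then
\[
2\ell\le\sum_i|B_i|=\sum_i|A_i|\le(2k+1)D=2\ell,
\]
so all $A_i$ have length $D$ and all $B_i$ have length $2$. An atom of length $2$ has the form $g\cdot(-g)$, so $\sigma(B_i)=0$ for all $i$ and therefore $\sum_i\sigma(A_i)=0$. But an odd number of terms $\pm c$ do not sum to $0$.
\end{proof}

We apply this to groups $\mathbb F_2^r\oplus\mathbb F_3$. Throughout, the elements of $\mathbb F_3$ are written $0,1,-1$ and are lifted to the integers $0,1,-1$. For a sequence $S=\prod_i(v_i,a_i)$ with $v_i\in\mathbb F_2^r$ and $a_i\in\mathbb F_3$, let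
\[
s(S)=\sum_i a_i\in\mathbb Z
\]
be the sum of the lifts. It comes from the odd function $(v,a)\mapsto a$, because $-(v,a)=(v,-a)$.

\begin{example}\label{ex:c6}
Let $G=C_6=\mathbb F_2\oplus\mathbb F_3$. The partial sums $g_1,\,g_1+g_2,\,\dots$ of an atom $g_1\cdots g_m$ are pairwise distinct, since two equal partial sums cut out a nonempty proper zero-sum block. So $m\le6$. If $m=6$, the partial sums exhaust $G$; swapping $g_1$ and $g_2$ changes only the first of them, so $g_1=g_2$. Any two terms can be placed first, so the atoms of length $6$ are $(1,1)^6$ and $(1,-1)^6$, with $s=\pm6$. Lemma~\ref{lem:sign} gives $\rho_{2k+1}(C_6)\le 6k+2$, below the upper bound $6k+3$ in \eqref{eq:known}.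
\end{example}

The parity of $D$ matters: over $C_3$ the atoms of length $3$ have $s=\pm3$, yet $\rho_{2k+1}(C_3)=3k+1$ because the two bounds in \eqref{eq:known} coincide. Elements of order greater than $2$ are also needed: an odd function vanishes on elements of order at most $2$, so no $\sigma$ exists in Example~\ref{ex:c23}. In Example~\ref{ex:c6} the longest atoms are rigid because the group is cyclic. The point of this paper is a non-cyclic group in which they are still rigid enough. From now on
\[
G=\mathbb F_2^{12}\oplus\mathbb F_3\cong C_2^{11}\oplus C_6 .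
\]

\begin{proposition}\label{prop:atoms}
We have $\mathsf D(G)=20$. Every atom $S=\prod_{i=1}^{20}(v_i,a_i)$ of length $20$ over $G$ has $a_i\ne0$ for all $i$ and $s(S)=\pm12$.
\end{proposition}

Thus $16$ of the $a_i$ have one sign and $4$ have the other. Proposition~\ref{prop:atoms} and Lemma~\ref{lem:sign}, with $\sigma=s$ and $c=12$, give Theorem~\ref{thm:main}(1) and disprove the conjecture. Sections~\ref{sec:good}--\ref{sec:six} prove Proposition~\ref{prop:atoms}.

\section{Atoms and good functions}\label{sec:good}

\subsection*{Fourier analysis on $\mathbb F_2^n$}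
For $u,x\in\mathbb F_2^n$ put $\chi_u(x)=(-1)^{u\cdot x}$, where $u\cdot x=\sum_i u_ix_i$. Then $\chi_u(x)=\chi_x(u)$ and $\chi_u\chi_w=\chi_{u+w}$, and the $\chi_u$ are all the characters (homomorphisms to $\{\pm1\}$) of $\mathbb F_2^n$. For $X\subseteq\mathbb F_2^n$, let $\langle X\rangle$ be its linear span, $1_X$ its indicator function, and $X^\perp=\{u: u\cdot x=0\text{ for all }x\in X\}$. If $L$ is a subspace, then $\dim L^\perp=n-\dim L$. A \emph{$k$-flat} is a $k$-dimensional affine subspace $x_0+L$. On a flat,
\begin{equation}\label{eq:orth}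
\sum_{x\in x_0+L}\chi_u(x)=|L|\,\chi_u(x_0)\,1_{L^\perp}(u),
\end{equation}
because a nontrivial character of $L$ takes each of the values $\pm1$ on half of $L$. For $F\colon\mathbb F_2^n\to\mathbb R$ put $\widehat F(u)=\sum_xF(x)\chi_u(x)$. The case $L=\mathbb F_2^n$ of \eqref{eq:orth} gives inversion and Parseval's identity,
\begin{equation}\label{eq:fourier}
F(x)=2^{-n}\sum_u\widehat F(u)\chi_u(x),\qquad \sum_u\widehat F(u)^2=2^n\sum_xF(x)^2 .
\end{equation}
The values $\pm1$ of a character also make sense in $\mathbb F_3$, and $2^n$ is invertible there. So the same orthogonality shows that the characters of an $n$-dimensional $\mathbb F_2$-space $E$ form a basis of the $\mathbb F_3$-space of functions $E\to\mathbb F_3$.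

\begin{definition}
A function $\varphi\colon E\to\mathbb F_3$ on a finite-dimensional $\mathbb F_2$-space $E$ is \emph{good} if $\varphi(x)=0$ exactly when $x=0$. Identify $E$ with $\mathbb F_2^n$ and write $\varphi=\sum_wa_w\chi_w$ with $a_w\in\mathbb F_3$. The \emph{spectrum} of $\varphi$ is $W=\{w:a_w\ne0\}$, and its \emph{size} is $N=|W|$. We put $W_\pm=\{w:a_w=\pm1\}$ and $n_\pm=|W_\pm|$. The \emph{integer lift} of $\varphi$ is $\Phi(x)=\sum_{w\in W}a_w\chi_w(x)\in\mathbb Z$, with $a_w$ lifted to $\pm1$.
\end{definition}

The size counts characters of $E$, so it does not depend on the identification. Goodness means that $3\mid\Phi(x)$ exactly when $x=0$. The restriction of a good function to a subspace is good, and so is $-\varphi$.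

\subsection*{The dictionary}
A subsequence of a sequence over $\mathbb F_2^r\oplus\mathbb F_3$ is zero-sum if two conditions hold. The condition on the $\mathbb F_2^r$-components is linear in the indicator vector of the subsequence, so it cuts out a vector space. On that space the sum of the $\mathbb F_3$-components is a combination of characters, because $(-1)^c=1-2c\equiv1+c\pmod 3$ for $c\in\{0,1\}$. Minimality says that this combination has only the trivial zeros.

\begin{lemma}\label{lem:togood}
Let $S=\prod_{i=1}^\ell(v_i,a_i)$ be an atom over $\mathbb F_2^r\oplus\mathbb F_3$ and let $0\le n\le\ell-r-1$. Then there is a good function on an $n$-dimensional space with size $N\le\ell$, such that if $N=\ell$, then all $a_i$ are nonzero and $\Phi(0)=s(S)$.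
\end{lemma}

\begin{proof}
Let $C=\{c\in\mathbb F_2^\ell:\sum_ic_iv_i=0\}$. Then $\dim C\ge\ell-r$, and the all-one vector $\mathbf 1$ lies in $C$. A complement of $\langle\mathbf 1\rangle$ in $C$ has dimension at least $\ell-r-1$, so there is an $n$-dimensional subspace $E\subseteq C$ with $\mathbf 1\notin E$. On $E$ consider the characters $\chi_{(i)}(c)=(-1)^{c_i}$ and the function $\varphi=\sum_ia_i\chi_{(i)}$. For $c\in E$ with support $I=\{i:c_i=1\}$ we have, in $\mathbb F_3$,
\[
\varphi(c)=\sum_{i}a_i-2\sum_{i\in I}a_i=\sum_{i\in I}a_i ,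
\]
since $\sum_ia_i=0$ and $-2=1$. So $\varphi(c)=0$ if and only if the subsequence indexed by $I$ is zero-sum. As $S$ is an atom, this happens only when $I$ is empty or everything, and the second case is excluded by $\mathbf 1\notin E$. Hence $\varphi$ is good. Collecting equal characters shows that the spectrum is contained in $\{\chi_{(i)}:a_i\ne0\}$. So $N\le\ell$, and if $N=\ell$, then all $a_i\ne0$, the $\chi_{(i)}$ are distinct on $E$, the coefficients of $\varphi$ are the $a_i$, and $\Phi(0)=\sum_ia_i=s(S)$.
\end{proof}

\begin{lemma}\label{lem:toatom}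
Let $n\ge1$ and let $\varphi$ be a good function on $\mathbb F_2^n$. Let $C\subseteq\mathbb F_2^W$ be the space of restrictions to $W$ of the affine functions $\psi(w)=x\cdot w+\epsilon$ $(x\in\mathbb F_2^n$, $\epsilon\in\mathbb F_2)$, and let $v_w$ be the image of the unit vector $e_w$ in $\mathbb F_2^W/C$.
\begin{enumerate}
\item[(a)] If $I\subseteq W$, then $\sum_{w\in I}v_w=0$ if and only if $1_I=\psi|_W$ for some $\psi$ as above, and in that case $\Phi(0)-2\sum_{w\in I}a_w=(-1)^\epsilon\Phi(x)$ in $\mathbb Z$.
\item[(b)] $\dim C=n+1$, and $U=\prod_{w\in W}(v_w,a_w)$ is an atom of length $N$ over $(\mathbb F_2^W/C)\oplus\mathbb F_3\cong\mathbb F_2^{N-n-1}\oplus\mathbb F_3$ with $s(U)=\Phi(0)$.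
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The equivalence holds because $\sum_{w\in I}v_w$ is the class of $1_I$. Both sides of the identity equal $\sum_{w\in W}a_w(-1)^{\psi(w)}$.

(b) The set $W$ is nonempty since $\varphi\ne0$. Let $1_I=\psi|_W$. Reducing the identity in (a) modulo $3$ and using $3\mid\Phi(0)$, we get $\sum_{w\in I}a_w=(-1)^\epsilon\varphi(x)$ in $\mathbb F_3$. So $\sum_{w\in I}a_w=0$ if and only if $x=0$, that is, if and only if $\psi$ is constant. Taking $I=\emptyset$ shows that only $\psi=0$ vanishes on $W$, so $\dim C=n+1$. In general, the subsequence of $U$ indexed by $I$ is zero-sum if and only if $1_I$ is the restriction of a constant, that is, $I\in\{\emptyset,W\}$.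
\end{proof}

So a long atom over $\mathbb F_2^r\oplus\mathbb F_3$ amounts to a good function with a small spectrum on a large space, through $\ell=N$ and $n=\ell-r-1$.

\begin{example}\label{ex:c6good}
For the atom $(1,1)^6$ of Example~\ref{ex:c6}, $C$ consists of the vectors of even weight in $\mathbb F_2^6$, we may take $n=4$, and $\Phi(c)=6-2|c|$, where $|c|$ is the number of ones. On $E$ we have $|c|\in\{0,2,4\}$, so $\Phi\in\{6,2,-2\}$, and $3\mid \Phi(c)$ only for $c=0$.
\end{example}

\section{Counting differences in the spectrum}\label{sec:diff}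

Goodness does not determine $\varphi$, but it determines $\varphi^2$: this function is $1$ off the origin and $0$ at the origin. The Fourier coefficients of $\Phi^2$ count differences in $W$, so goodness becomes a system of congruences for these counts.

Let $\varphi$ be good on $\mathbb F_2^n$. For $u\ne0$, a \emph{pair of $u$} is an unordered pair $\{w,w+u\}\subseteq W$. It is \emph{equal} if $a_w=a_{w+u}$ and \emph{opposite} otherwise. Pairs of $u$ are cosets of $\langle u\rangle$, so distinct pairs of $u$ are disjoint. Let $t_u^+$ and $t_u^-$ be the numbers of equal and opposite pairs of $u$, and put $t_u=t_u^++t_u^-$ and $d_u=t_u^+-t_u^-$. Every two-element subset of $W$ is a pair of exactly one $u$, so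
\begin{equation}\label{eq:pairs}
\sum_{u\ne0}t_u=\binom N2,\qquad\sum_{u\ne0}t_u^-=n_+n_- .
\end{equation}
Expanding the square of $\Phi$ and using orthogonality, we get
\begin{equation}\label{eq:square}
\Phi^2=N+2\sum_{u\ne0}d_u\chi_u,\qquad\sum_x\Phi(x)^2=2^nN,\qquad\sum_x\Phi(x)^2\chi_u(x)=2^{n+1}d_u\quad(u\ne0).
\end{equation}
Modulo $3$, $\Phi^2$ is the indicator of $\mathbb F_2^n\setminus\{0\}$, and $\sum_{x\ne0}\chi_u(x)=-1$ for $u\ne0$. Hence
\begin{equation}\label{eq:cong}
2^nN\equiv2^n-1,\qquad 2^{n+1}d_u\equiv-1\pmod3\quad(u\ne0).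
\end{equation}
In particular $d_u\ne0$, so every $u\ne0$ has at least one pair, and
\begin{equation}\label{eq:binom}
\binom N2\ge2^n-1 .
\end{equation}
Example~\ref{ex:c6good} has $N=6$, $n=4$ and equality in \eqref{eq:binom}: each nonzero $u$ is a difference exactly once. In dimensions $6$ and $7$ the smallest value of $N$ allowed by \eqref{eq:cong} and \eqref{eq:binom} can be excluded. At that value almost all $u$ have exactly one pair, and \eqref{eq:cong} dictates whether this pair is equal or opposite.

\begin{lemma}\label{lem:size}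
Let $\varphi$ be a good function on $\mathbb F_2^n$ of size $N$.
\begin{enumerate}
\item[(a)] If $n=6$, then $N\ge15$.
\item[(b)] If $n=7$, then $N\ge20$.
\item[(c)] If $n=8$, then $N\ge22$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $2^6\equiv1$ and $2^7\equiv-1\pmod3$, \eqref{eq:cong} gives $N\equiv0$ and $d_u\equiv1\pmod3$. Since $\binom{11}2=55<63$, \eqref{eq:binom} gives $N\ge12$. Suppose $N=12$. Then $\sum_{u\ne0}(t_u-1)=66-63=3$, with nonnegative terms. If $t_u=1$, then $d_u=\pm1$, so $d_u=1$ and $t_u^-=0$. If $t_u\ge2$, then $t_u^-\le t_u\le2(t_u-1)$. So $n_+n_-=\sum t_u^-\le6$ by \eqref{eq:pairs}. As $n_++n_-=12$, the product $n_+n_-$ is $0$ or at least $11$; hence it is $0$, and all pairs are equal. Now $t_u=d_u\equiv1\pmod3$, so exactly one $u$ has $t_u=4$ and all others have one pair. Let $\{w_1,w_1+u\}$ and $\{w_2,w_2+u\}$ be two pairs of this $u$. Then $w_1+w_2\notin\{0,u\}$, and $w_1+w_2$ has the two different pairs $\{w_1,w_2\}$ and $\{w_1+u,w_2+u\}$. This is a contradiction, so $N\ge15$.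

(b) Now \eqref{eq:cong} gives $N\equiv2$ and $d_u\equiv-1\pmod3$. Since $\binom{16}2=120<127$, we have $N\ge17$. Suppose $N=17$. Then $\sum_{u\ne0}(t_u-1)=136-127=9$, so at least $118$ elements $u$ have $t_u=1$. For these $d_u=-1$, so $t_u^-=1$, and $n_+n_-\ge118$. But $n_++n_-=17$ gives $n_+n_-\le72$. So $N\ge20$.

(c) We have $\binom{21}2=210<255$.
\end{proof}

\section{The Davenport constant of $\mathbb F_2^{12}\oplus\mathbb F_3$}\label{sec:twenty}

We show that the bound in Lemma~\ref{lem:size}(b) is attained. By Lemma~\ref{lem:toatom}, a good function with $n=7$ and $N=20$ gives an atom over a group with $r=20-7-1=12$; this is where the group $G$ comes from. In this group the longest atoms correspond to good functions on $\mathbb F_2^7$ of the smallest possible size, and this extremality makes them rigid.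

\subsection*{A good function on $\mathbb F_2^7$ of size $20$}
Let $\mathbb F_4$ be the field with four elements, a $2$-dimensional space over $\mathbb F_2$. In $\mathbb F_2^7=\mathbb F_4\times\mathbb F_4\times\mathbb F_4\times\mathbb F_2$ put
\begin{equation}\label{eq:W}
W_+=\{(\xi,\eta,\xi\eta,0):\xi,\eta\in\mathbb F_4\},\qquad W_-=\{(0,0,\zeta,1):\zeta\in\mathbb F_4\},
\end{equation}
with $a_w=\pm1$ on $W_\pm$. A point $x$ acts on $\mathbb F_2^7$ as the linear form $w\mapsto x\cdot w$, which we write as $(\xi,\eta,\zeta,z)\mapsto\lambda_1(\xi)+\lambda_2(\eta)+\lambda_3(\zeta)+\epsilon z$ with $\mathbb F_2$-linear forms $\lambda_i$ on $\mathbb F_4$ and $\epsilon\in\mathbb F_2$. Then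
\[
\Phi(x)=\sum_{\eta}(-1)^{\lambda_2(\eta)}\sum_\xi(-1)^{\lambda_1(\xi)+\lambda_3(\xi\eta)}\;-\;(-1)^{\epsilon}\sum_\zeta(-1)^{\lambda_3(\zeta)} .
\]
The graph of multiplication is chosen so that the first sum has small absolute value whenever $\lambda_3\ne0$; the set $W_-$ repairs the zeros that the first sum has when $\lambda_3=0$. In detail:
\begin{itemize}
\item Let $\lambda_3\ne0$. The last sum vanishes. The map sending $\eta$ to the form $\xi\mapsto\lambda_3(\xi\eta)$ is $\mathbb F_2$-linear and injective, because multiplication by $\eta\ne0$ is onto. So it is a bijection from $\mathbb F_4$ to its dual, exactly one $\eta$ makes the inner exponent vanish identically, and $\Phi(x)=\pm4$.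
\item Let $\lambda_3=0$ and $(\lambda_1,\lambda_2)\ne(0,0)$. The first sum vanishes, and $\Phi(x)=-4(-1)^\epsilon$.
\item Let $\lambda_1=\lambda_2=\lambda_3=0$. Then $\Phi(x)=16-4(-1)^\epsilon$, which is $12$ for $x=0$ and $20$ for $\epsilon=1$.
\end{itemize}
So $\Phi(0)=12$ and $|\Phi(x)|\in\{4,20\}$ for $x\ne0$, and the reduction of $\Phi$ modulo $3$ is good. We identify $\mathbb F_2^W/C$ with $\mathbb F_2^{12}$ and fix the atom
\begin{equation}\label{eq:U}
U=\prod_{w\in W}(v_w,a_w),\qquad|U|=20,\qquad s(U)=12,
\end{equation}
over $G$ given by Lemma~\ref{lem:toatom}. For comparison, if $e_1,\dots,e_{11},e_{12}$ generate the summands of $C_2^{11}\oplus C_6$, the obvious atom $e_1\cdots e_{11}\,e_{12}^5\,(e_1+\dots+e_{12})$ has length only $17$.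

\subsection*{Reduction to good functions}
The following statement is proved in Sections~\ref{sec:bool}--\ref{sec:six}.

\begin{proposition}\label{prop:core}
Every good function on $\mathbb F_2^7$ of size $20$ has $\Phi(0)=\pm12$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:atoms} from Proposition~\ref{prop:core}]
Replacing two terms $g,h$ of an atom by the single term $g+h$ gives an atom, because a nonempty proper zero-sum subsequence of the new sequence yields one of the old sequence when $g+h$ is replaced by $g,h$. So if there were an atom of length at least $21$, there would be one of length exactly $21$. Lemma~\ref{lem:togood} with $\ell=21$, $r=12$, $n=8$ would give a good function on an $8$-dimensional space with $N\le21$, contrary to Lemma~\ref{lem:size}(c). Together with \eqref{eq:U} this gives $\mathsf D(G)=20$.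

Let $S$ be an atom of length $20$. Lemma~\ref{lem:togood} with $n=7$ gives a good function of size $N\le20$, and $N=20$ by Lemma~\ref{lem:size}(b). So all $a_i\ne0$ and $s(S)=\Phi(0)=\pm12$.
\end{proof}

\section{Functions with even sums over flats}\label{sec:bool}

The congruences modulo $3$ do not suffice for Proposition~\ref{prop:core}; we also need the residues of $\Phi$ modulo powers of $2$. They will enter through sets that meet every flat of a given dimension in an even number of points. Such a set cannot be small.

\begin{lemma}\label{lem:support}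
Let $A$ be an $m$-flat, let $0\le r\le m$, and let $X\subseteq A$ be a nonempty set that meets every $(r+1)$-flat contained in $A$ in an even number of points. Then $|X|\ge2^{m-r}$.
\end{lemma}

\begin{proof}
We use induction on $m$. For $m=r$ the claim is $|X|\ge1$. Let $m>r$. Then $X$ is not a single point, since $A$ contains an $(r+1)$-flat through that point. Take two points of $X$ and split $A$ into two parallel $(m-1)$-flats that separate them. Each of these meets $X$ in a nonempty set satisfying the hypothesis, so each contains at least $2^{m-1-r}$ points of $X$.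
\end{proof}

The bound is attained by an $(m-r)$-flat, which meets an $(r+1)$-flat in the empty set or in a flat of dimension at least $1$. In one case we need the converse, and the exclusion of a size just above the minimum.

\begin{lemma}\label{lem:quadric}
Let $K$ be a $6$-dimensional $\mathbb F_2$-space and let $Z\subseteq K$ contain $0$ and meet every $3$-flat in an even number of points. Then $|Z|\ne20$, and if $|Z|=16$, then $Z$ is a subspace.
\end{lemma}

\begin{proof}
Let $g\colon K\to\mathbb F_2$ be the indicator of $Z$, and put $D_hg(x)=g(x+h)+g(x)$. For $h_1,h_2,h_3\in K$, the value $D_{h_1}D_{h_2}D_{h_3}g(x)$ is the sum of $g$ over the eight points $x+\sum_i\epsilon_ih_i$ with $\epsilon_i\in\mathbb F_2$. If the $h_i$ are independent, these points form a $3$-flat; if not, each point occurs an even number of times. In both cases the sum is $0$. So $f=D_hg$ satisfies $f(x+x')+f(x)+f(x')+f(0)=D_xD_{x'}f(0)=0$, which says that $f+f(0)$ is linear. Thus every $D_hg$ is affine.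

Let $R$ be the set of $h$ for which $D_hg$ is constant, with value $\lambda(h)$. The identity $D_{h+h'}g(x)=D_hg(x+h')+D_{h'}g(x)$ shows that $R$ is a subspace and that $\lambda$ is linear on $R$. A nonconstant affine function takes each value on half of $K$, so
\[
(64-2|Z|)^2=\Big(\sum_x(-1)^{g(x)}\Big)^2=\sum_h\sum_x(-1)^{D_hg(x)}=64\sum_{h\in R}(-1)^{\lambda(h)} .
\]
The right side is $0$ if $\lambda\ne0$ and $64|R|$ if $\lambda=0$. If $|Z|=20$, then $24^2=64\cdot9$ gives $|R|=9$, which is not a power of $2$. If $|Z|=16$, then $32^2=64\cdot16$ gives $|R|=16$ and $\lambda=0$. So $g(x+h)=g(x)$ for $h\in R$, and $Z$ is a union of cosets of $R$. It has $16$ elements and contains $0$, so $Z=R$.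
\end{proof}

\section{Good functions on $\mathbb F_2^7$ of size $20$}\label{sec:tools}

In this section and the next two, $\varphi$ is a good function on $\mathbb F_2^7$ with $N=20$, and
\[
s=\Phi(0)=n_+-n_- .
\]
Then $3\mid s$, $s$ is even, and $|s|\le20$. Replacing $\varphi$ by $-\varphi$ exchanges $W_+$ and $W_-$, changes the sign of $\Phi$, and preserves all $t_u^\pm$. So we may assume $s\in\{0,6,12,18\}$, and we must exclude $0$, $6$ and $18$. We collect constraints from two sides: the combinatorics of pairs in $W$, and the distribution of the values of $\Phi$. A function $J$ links the two.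

\subsection*{Types}
By \eqref{eq:cong}, $d_u\equiv-1\pmod3$. To bound $t_u^\pm$ from above we restrict $\varphi$ to a hyperplane, where pairs merge and Lemma~\ref{lem:size}(a) limits the loss.

\begin{lemma}\label{lem:types}
For every $u\ne0$ the \emph{type} $(t_u^+,t_u^-)$ is one of the following five.
\[
\begin{array}{c|cc|ccc}
(t_u^+,t_u^-)&(0,1)&(2,0)&(1,2)&(3,1)&(5,0)\\\hline
t_u^++2t_u^-&2&2&5&5&5\\
d_u&-1&2&-1&2&5
\end{array}
\]
Let $H_{1,2}$, $H_{3,1}$ and $T$ be the sets of $u$ of type $(1,2)$, $(3,1)$ and $(5,0)$. Then
\begin{equation}\label{eq:heavy}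
|H_{1,2}|+|H_{3,1}|+|T|=12-\frac{s^2}{12}.
\end{equation}
\end{lemma}

\begin{proof}
On the hyperplane $u^\perp$, the characters $\chi_w$ and $\chi_{w'}$ agree if and only if $w+w'\in\{0,u\}$. In the restriction of $\varphi$ an opposite pair of $u$ cancels, and an equal pair merges into one character with coefficient $\pm2=\mp1\ne0$. So the restriction is a good function on a $6$-dimensional space of size $20-t_u^+-2t_u^-$, and $t_u^++2t_u^-\le5$ by Lemma~\ref{lem:size}(a). Also $t_u^++2t_u^-\equiv d_u\equiv2\pmod3$. So $t_u^++2t_u^-\in\{2,5\}$, which gives the table. Let $h$ be the left side of \eqref{eq:heavy}. Summing over the $127$ elements $u\ne0$ and using \eqref{eq:pairs} with $n_+n_-=(400-s^2)/4$, we get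
\[
2\cdot127+3h=\sum_{u\ne0}(t_u+t_u^-)=190+100-\frac{s^2}4 ,
\]
so $h=12-s^2/12$.
\end{proof}

For $s=18$ the right side of \eqref{eq:heavy} is negative, so this case is excluded. For $s=12$ it is $0$: only the types $(0,1)$ and $(2,0)$ occur, $64=n_+n_-$ times and $63$ times, and indeed $2\cdot63=\binom{16}2+\binom42$. It remains to exclude
\[
s=0\ \ (n_+=n_-=10,\ h=12)\qquad\text{and}\qquad s=6\ \ (n_+=13,\ n_-=7,\ h=9).
\]
We read off from the table that $t_u^+\ge4$ or $d_u\ge3$ implies $u\in T$, that $t_u^+\ge3$ implies $u\in T\cup H_{3,1}$, and that $t_u^-\ge2$ implies $u\in H_{1,2}$ and $t_u^-=2$.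

\subsection*{Elements of $T$ create other elements of the heavy types}
Two pairs of the same $u$ form a parallelogram, which gives two pairs to each of two other differences. Since \eqref{eq:heavy} allows few elements with many pairs, this restricts $T$.

\begin{lemma}\label{lem:mixed}
Let $u\in T$, and suppose that $j$ of its five pairs lie in $W_+$ (so that the other $5-j$ lie in $W_-$). Then $|H_{1,2}|\ge2j(5-j)$.
\end{lemma}

\begin{proof}
Let $P=\{w,w+u\}\subseteq W_+$ and $P'=\{w',w'+u\}\subseteq W_-$ be pairs of $u$, and let $v=w+w'\notin\{0,u\}$. Then $v$ has the opposite pairs $\{w,w'\}$, $\{w+u,w'+u\}$, and $v+u$ has the opposite pairs $\{w,w'+u\}$, $\{w+u,w'\}$. So $v$ and $v+u$ lie in $H_{1,2}$, and they have no other opposite pairs. For each of the two elements, the union of its opposite pairs is $P\cup P'$, which determines $P$ and $P'$. Hence the sets $\{v,v+u\}$ arising from the $j(5-j)$ choices of $(P,P')$ are pairwise disjoint.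
\end{proof}

\begin{lemma}\label{lem:coset}
Let $V$ be a $2$-dimensional subspace. Suppose that the coset $w_0+V$ is contained in $W_+$ and that another coset $w_1+V$ meets $W_+$ in $k$ points. Then each of the four elements $v\in w_0+w_1+V$ has $t_v^+\ge k$, and none of them lies in $V$.
\end{lemma}

\begin{proof}
Each $w\in(w_1+V)\cap W_+$ gives the equal pair $\{w,w+v\}$, since $w+v\in w_0+V\subseteq W_+$. Such a pair has only one point in $w_1+V$, so different $w$ give different pairs. Finally $w_0+w_1\notin V$.
\end{proof}

Different cosets $w_1+V$ give different, hence disjoint, cosets $w_0+w_1+V$. For a $2$-dimensional subspace $V$, let $\alpha_k$ be the number of cosets of $V$ that meet $W_+$ in exactly $k$ points. For $u\in V\setminus\{0\}$, let $\beta_u$ be the number of cosets that meet $W_+$ in exactly two points with difference $u$. A pair of $u$ lies in one coset of $V$; a full coset contains two pairs of $u$, and three points of a coset contain exactly one. So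
\begin{equation}\label{eq:alpha}
\#\{\text{pairs of $u$ in }W_+\}=2\alpha_4+\alpha_3+\beta_u,\qquad n_+=4\alpha_4+3\alpha_3+2\sum_{v\in V\setminus\{0\}}\beta_v+\alpha_1 .
\end{equation}

\subsection*{The function $J$}
To use the congruence $d_u\equiv-1\pmod 3$ in Fourier analysis over $\mathbb Z$, put
\[
J(0)=0,\qquad J(u)=\frac{d_u+1}3\in\{0,1,2\}\quad(u\ne0),
\]
so that $J(u)=2$ if and only if $u\in T$. Inserting $d_u=3J(u)-1$ in \eqref{eq:square} gives $\Phi(x)^2=20+6\widehat J(x)-2\sum_{u\ne0}\chi_u(x)$, where the last sum is $-1$ for $x\ne0$ and $127$ for $x=0$. Hence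
\begin{equation}\label{eq:J}
\widehat J(x)=\frac{\Phi(x)^2-22}6\quad(x\ne0),\qquad\widehat J(0)=39+\frac{s^2}6 .
\end{equation}
For $x\ne0$, $\Phi(x)$ is a sum of $20$ signs and is prime to $3$, so it is even, nonzero, and at most $20$ in absolute value. By \eqref{eq:J} the possible values are:
\begin{equation}\label{eq:table}
\begin{array}{c|ccc|cc|cc}
&\multicolumn{3}{c|}{\Phi\equiv2\ (4)}&\multicolumn{2}{c|}{\Phi\equiv4\ (8)}&\multicolumn{2}{c}{\Phi\equiv0\ (8)}\\
|\Phi(x)|&2&10&14&4&20&8&16\\\hline
\widehat J(x)&-3&13&29&-1&63&7&39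
\end{array}
\end{equation}
We write $X_{10}$ and $X_{14}$ for the sets where $|\Phi|=10$ and $|\Phi|=14$, and $n_{10},n_{14}$ for their sizes.

\subsection*{Residues modulo $4$ and $8$}
The mean of $\Phi^2$ is $20$, so most values of $|\Phi|$ are $2$ or $4$. The next lemma says which points fall in which block of \eqref{eq:table}, and that the value $8$, once present, is present often.

\begin{lemma}\label{lem:dyadic}
Let $\omega=\sum_{w\in W}w$ and $K=\omega^\perp$.
\begin{enumerate}
\item[(a)] $\Phi(x)\equiv s\pmod4$ for $x\in K$, and $\Phi(x)\equiv s+2\pmod 4$ for $x\notin K$.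
\item[(b)] Let $A$ be an $m$-flat, $m\ge3$, on which $4\mid\Phi$. Then $Z=\{x\in A:8\mid\Phi(x)\}$ meets every $3$-flat in $A$ in an even number of points, and $Z$ is empty or $|Z|\ge2^{m-2}$.
\item[(c)] $\sum_x\Phi(x)^2=2560$. If $\omega\ne0$, then $\sum_{x\in K}\Phi(x)^2=1280+128d_\omega$ and $\sum_{x\notin K}\Phi(x)^2=1280-128d_\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\Phi(x)=s-2\sum_{w\in W,\ w\cdot x=1}a_w$, and the last sum has the parity of the number of its terms, which is $\omega\cdot x$ modulo $2$.

(b) By \eqref{eq:orth}, the sum of $\Phi$ over a $3$-flat is divisible by $8$. If $4\mid\Phi$ on the flat, then an even number of its eight points have $\Phi\equiv4\pmod 8$, and so an even number lie in $Z$. Now apply Lemma~\ref{lem:support} with $r=2$.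

(c) By \eqref{eq:square}, the two partial sums add up to $128\cdot20$ and differ by $\sum_x\Phi(x)^2\chi_\omega(x)=256d_\omega$.
\end{proof}

If $\omega\ne0$, then $K$ is a hyperplane and its complement $K^c$ is a $6$-flat. A function that is constant on $K$ and constant on $K^c$ is a combination of $\chi_0$ and $\chi_\omega$, so its Fourier transform vanishes outside $\{0,\omega\}$.

\section{The case $s=0$}\label{sec:zero}

Here $8\mid\Phi(0)$, so the set $Z$ of Lemma~\ref{lem:dyadic}(b) is nonempty and hence large. This uses up so much of $\sum\Phi^2$ that $|\Phi|$, then $J$, and then $T$ are determined almost completely. The resulting $T$ contradicts the pair counts.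

\subsection*{Step 1: $\omega\ne0$}
If $\omega=0$, then $4\mid\Phi$ everywhere, and $Z=\{x:8\mid\Phi(x)\}$ contains $0$, so $|Z|\ge32$. By \eqref{eq:table},
\[
2560=\sum_x\Phi(x)^2\ge64(|Z|-1)+16(128-|Z|)=1984+48|Z|\ge3520,
\]
which is false.

\subsection*{Step 2: the values of $|\Phi|$}
Now $4\mid\Phi$ on $K$ and $\Phi\equiv2\pmod4$ on $K^c$. Let $Z=\{x\in K:8\mid\Phi(x)\}$; it contains $0$, so $|Z|\ge16$. Let $|\Phi|=20$ occur $n_{20}$ times and $|\Phi|=16$ occur $n_{16}$ times. Counting points of $K\setminus Z$ with $16$ and points of $Z\setminus\{0\}$ with $64$, and then correcting by $400-16$ and $256-64$, we get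
\[
1280+128d_\omega=\sum_{K}\Phi^2=960+48|Z|+384n_{20}+192n_{16}.
\]
The right side is at least $1728$, so $d_\omega>3$, hence $\omega\in T$ and $d_\omega=5$. The equation becomes $|Z|+8n_{20}+4n_{16}=20$. With $|Z|\ge16$ it leaves $(|Z|,n_{20},n_{16})=(20,0,0)$ or $(16,0,1)$. By Lemma~\ref{lem:quadric}, $|Z|=16$ and $Z$ is a $4$-dimensional subspace of $K$. There is exactly one point $q$ with $|\Phi(q)|=16$, and $q\in Z\setminus\{0\}$.

On $K^c$ we have $|\Phi|\in\{2,10,14\}$ and $640=\sum_{K^c}\Phi^2=4\cdot64+96n_{10}+192n_{14}$, so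
\[
n_{10}+2n_{14}=4 .
\]

\subsection*{Step 3: the set $T$}
By \eqref{eq:J} and \eqref{eq:table}, $\widehat J$ equals $39$ at $0$ and $q$, $7$ on the rest of $Z$, $-1$ on $K\setminus Z$, and $-3,13,29$ on $K^c$. Therefore
\[
\widehat J=(-1_K-3\cdot1_{K^c})+8\cdot1_Z+16\kappa,\qquad\kappa=2\cdot1_{\{0,q\}}+1_{X_{10}}+2\cdot1_{X_{14}} .
\]
We invert with \eqref{eq:fourier}. The bracket contributes only at $u\in\{0,\omega\}$, and $\widehat{1_Z}=16\cdot1_{Z^\perp}$ by \eqref{eq:orth}. So
\begin{equation}\label{eq:Jzero}
J(u)=1_{Z^\perp}(u)+\tfrac18\,\widehat\kappa(u)\qquad(u\notin\{0,\omega\}).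
\end{equation}
Since $J$ is integer-valued, $8\mid\widehat\kappa(u)$ for these $u$. Moreover $\widehat\kappa(0)=4+4=8$ and $\widehat\kappa(\omega)=4-4=0$, because $0,q\in K$ and $X_{10},X_{14}\subseteq K^c$. So $8\mid\widehat\kappa(u)$ for all $u$. This is a strong condition on a function of total mass $8$. By \eqref{eq:fourier} and \eqref{eq:orth}, the sum of $\kappa$ over a $5$-flat $x_0+L$ is $\frac{32}{128}\sum_{u\in L^\perp}\widehat\kappa(u)\chi_u(x_0)$, an even integer. As $\kappa\equiv1_{X_{10}}\pmod2$, the set $X_{10}$ meets every $5$-flat in an even number of points, and Lemma~\ref{lem:support} with $m=7$, $r=4$ gives $n_{10}=0$ or $n_{10}\ge8$. Since $n_{10}\le4$, we get $n_{10}=0$ and $n_{14}=2$; let $X_{14}=\{z,z'\}$.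

Now $1+\chi_u(q)+\chi_u(z)+\chi_u(z')=\widehat\kappa(u)/2$ is divisible by $4$ for all $u$. A sum of four signs is divisible by $4$ only if the number of minus signs is even. So $\chi_u(q+z+z')=1$ for all $u$, and $z'=z+q$. Then
\[
\tfrac18\,\widehat\kappa(u)=\tfrac14\big(1+\chi_u(q)\big)\big(1+\chi_u(z)\big)=1_{\langle q,z\rangle^\perp}(u).
\]
By \eqref{eq:Jzero}, an element $u\notin\{0,\omega\}$ has $J(u)=2$ if and only if it lies in $V=Z^\perp\cap\langle q,z\rangle^\perp=\langle Z,z\rangle^\perp$, where we used $q\in Z$. Since $z\notin K\supseteq Z$, we have $\dim V=7-5=2$, and $\omega\notin V$ because $\omega\cdot z=1$. With \eqref{eq:heavy} we obtain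
\begin{equation}\label{eq:Tzero}
T=(V\setminus\{0\})\cup\{\omega\},\qquad|H_{1,2}|+|H_{3,1}|=12-4=8 .
\end{equation}

\subsection*{Step 4: the cosets of $V$}
Let $u\in V\setminus\{0\}$ have $j$ pairs in $W_+$. Lemma~\ref{lem:mixed} and \eqref{eq:Tzero} give $2j(5-j)\le8$, so $j\in\{0,1,4,5\}$, and at least four of the five pairs of $u$ lie in the same one of $W_+,W_-$. Two of the three elements of $V\setminus\{0\}$, say $u$ and $u'$, prefer the same set. Replacing $\varphi$ by $-\varphi$ preserves $s=0$, all types and \eqref{eq:Tzero}, so we may assume that this set is $W_+$. By \eqref{eq:alpha},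
\[
2\alpha_4+\alpha_3+\beta_u\ge4,\qquad2\alpha_4+\alpha_3+\beta_{u'}\ge4,\qquad4\alpha_4+3\alpha_3+2\beta_u+2\beta_{u'}\le10 .
\]
Adding the first two inequalities, and subtracting the result from the third, we get
\begin{equation}\label{eq:two}
2\alpha_3+\beta_u+\beta_{u'}\ge8-4\alpha_4,\qquad\alpha_3+\beta_u+\beta_{u'}\le2 .
\end{equation}
If $\alpha_4\ge2$, Lemma~\ref{lem:coset} with $k=4$ gives four elements of $T$ outside $V$, but $T\setminus V=\{\omega\}$. If $\alpha_4=0$, then \eqref{eq:two} gives $8\le2\alpha_3+\beta_u+\beta_{u'}\le4$. So $\alpha_4=1$, and \eqref{eq:two} gives $4\le2\alpha_3+\beta_u+\beta_{u'}\le\alpha_3+2$, which forces $\alpha_3=2$ and $\beta_u=\beta_{u'}=0$. Lemma~\ref{lem:coset}, applied to the full coset and each of the two cosets with three points, gives eight elements outside $V$ with $t^+\ge3$. They lie in $H_{3,1}\cup\{\omega\}$, so $|H_{3,1}|\ge7$. On the other hand, $u$ has exactly $2\alpha_4+\alpha_3+\beta_u=4$ pairs in $W_+$, so Lemma~\ref{lem:mixed} with $j=4$ gives $|H_{1,2}|\ge8$. This contradicts \eqref{eq:Tzero}, and $s=0$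 is excluded.

\section{The case $s=6$}\label{sec:six}

Here $n_+=13$, $n_-=7$, and $|H_{1,2}|+|H_{3,1}|+|T|=9$. Now $\Phi(0)\equiv2\pmod4$, so nothing forces values divisible by $8$, and $|\Phi|$ is less tightly determined. We reverse the order of the argument: the pair counts bound $|T|$ first, and Parseval's identity for $J$ then computes $|T|$ from the distribution of $|\Phi|$.

\begin{lemma}\label{lem:T1}
If $s=6$, then $|T|\le1$.
\end{lemma}

\begin{proof}
Suppose $|T|\ge2$. Then $|H_{1,2}|\le7$, so Lemma~\ref{lem:mixed} gives $j\in\{0,5\}$ for every element of $T$. Five disjoint pairs need ten points and $n_-=7$, so every element of $T$ has all five pairs in $W_+$. Let $u\ne u'$ lie in $T$, let $V=\langle u,u'\rangle$ and $u''=u+u'$. By \eqref{eq:alpha}, $2\alpha_4+\alpha_3+\beta_u=5=2\alpha_4+\alpha_3+\beta_{u'}$, so $\beta_u=\beta_{u'}=\beta$, say. Inserting $4\alpha_4=10-2\alpha_3-2\beta$ into $13=4\alpha_4+3\alpha_3+4\beta+2\beta_{u''}+\alpha_1$, we get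
\[
\alpha_3+2\beta+2\beta_{u''}+\alpha_1=3,\qquad\alpha_3+\beta=5-2\alpha_4 .
\]
So $\beta\le1$, and $\alpha_3+\beta$ is odd. If $\beta=1$, then $\alpha_3\le1$ and $\alpha_3$ is even, so $\alpha_3=0$ and $\alpha_4=2$. If $\beta=0$, then $\alpha_3\in\{1,3\}$, so $(\alpha_3,\alpha_4)$ is $(1,2)$ or $(3,1)$.

Let $\alpha_4=1$ and $\alpha_3=3$. Lemma~\ref{lem:coset} gives $12$ elements with $t^+\ge3$. They lie in $T\cup H_{3,1}$, which has at most $9$ elements.

Let $\alpha_4=2$, with full cosets $w_0+V$ and $w_1+V$. Their union $B\subseteq W_+$ is a coset of the $3$-dimensional space $V'=\langle V,w_0+w_1\rangle$. Each of the seven elements $v\in V'\setminus\{0\}$ has four pairs in $B$, so $v\in T$, and $v$ has exactly one more pair, which lies in $W_+$. This pair is disjoint from $B$, because $B$ is already covered by the other four pairs of $v$. Hence exactly seven two-element subsets of the five-point set $W_+\setminus B$ have their difference in $V'$. If the cosets of $V'$ cut $W_+\setminus B$ into parts of sizes $k_i$, this number is $\sum_i\binom{k_i}2$. For the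 partitions $5$, $4+1$, $3+2$, $3+1+1$, $2+2+1$, $2+1+1+1$, $1+1+1+1+1$ it equals $10,6,4,3,2,1,0$, never $7$.
\end{proof}

By \eqref{eq:J}, $\sum_uJ(u)=\widehat J(0)=45$. Since $J^2-J=2\cdot1_T$, Parseval's identity reads
\begin{equation}\label{eq:parseval}
\sum_x\widehat J(x)^2=128\,(45+2|T|)=5760+256|T| .
\end{equation}
The point $x=0$ contributes $36$ to $\sum\Phi^2$ and $2025$ to $\sum\widehat J^2$. Let $M$ be the number of points $x\ne0$ with $\Phi(x)\equiv2\pmod4$, and put $\nu=n_{10}+2n_{14}$. By \eqref{eq:table} these points contribute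
\begin{equation}\label{eq:contrib}
4M+96\nu\ \text{ to }\sum\Phi^2,\qquad 9M+160n_{10}+832n_{14}=9M+160\nu+512n_{14}\ \text{ to }\sum\widehat J^2 .
\end{equation}

\subsection*{The subcase $\omega=0$}
By Lemma~\ref{lem:dyadic}(a), $M=127$. Then $2560=36+508+96\nu$ gives $\nu=21$, and
\[
\sum\widehat J^2=2025+1143+3360+512n_{14}=6528+512n_{14}.
\]
By \eqref{eq:parseval}, $|T|=3+2n_{14}\ge3$, contrary to Lemma~\ref{lem:T1}.

\subsection*{The subcase $\omega\ne0$}
Now $\Phi\equiv2\pmod4$ on $K$, so $M=63$, and $4\mid\Phi\ne0$ on $K^c$. Thus $1280-128d_\omega=\sum_{K^c}\Phi^2\ge16\cdot64=1024$. So $d_\omega\in\{-1,2\}$, and the sum is $1408$ or $1024$. If some point of $K^c$ had $8\mid\Phi$, then at least $16$ points would, by Lemma~\ref{lem:dyadic}(b), and the sum would be at least $1024+48\cdot16=1792$. So $|\Phi|\in\{4,20\}$ on $K^c$. On $K$ we have $1280+128d_\omega=36+252+96\nu$.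

Let $d_\omega=-1$. Since $1408=1024+384$, exactly one point of $K^c$ has $|\Phi|=20$. Also $\nu=9$. By \eqref{eq:contrib} and \eqref{eq:table},
\[
\sum\widehat J^2=2025+(567+1440+512n_{14})+(63+63^2)=8064+512n_{14},
\]
so $|T|=9+2n_{14}$, contrary to Lemma~\ref{lem:T1}.

Let $d_\omega=2$. Then $|\Phi|=4$ on all of $K^c$, $\nu=13$, and
\[
\sum\widehat J^2=2025+(567+2080+512n_{14})+64=4736+512n_{14},
\]
so $|T|=2n_{14}-4$. This is even, and Lemma~\ref{lem:T1} gives $T=\emptyset$, $n_{14}=2$, $n_{10}=9$. The counts are now consistent, and we need the finer information that $J$ takes only the values $0$ and $1$. We have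
\[
\widehat J=(-3\cdot1_K-1_{K^c})+16\kappa,\qquad\kappa=3\cdot1_{\{0\}}+1_{X_{10}}+2\cdot1_{X_{14}},
\]
as $-3+48=45$. Inversion gives $\widehat\kappa(u)=8J(u)\in\{0,8\}$ for $u\notin\{0,\omega\}$, and $\widehat\kappa(0)=\widehat\kappa(\omega)=3+9+4=16$ because $\kappa$ is supported on $K$.

We read this as a statement about a binary linear code, that is, a subspace $\mathcal C$ of $\mathbb F_2^{13}$. The \emph{weight} $|c|$ of a vector is its number of ones. If $c\wedge c'$ is the coordinatewise product, then $|c+c'|=|c|+|c'|-2|c\wedge c'|$, and $c\cdot c'$ is the parity of $|c\wedge c'|$. List the points of $X_{10}$ once and those of $X_{14}$ twice as $x_1,\dots,x_{13}$, and let $\mathcal C$ be the image of the linear map $u\mapsto c(u)=(u\cdot x_1,\dots,u\cdot x_{13})$. Then $13-2|c(u)|=\sum_i\chi_u(x_i)=\widehat\kappa(u)-3$, so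
\[
|c(u)|=\frac{16-\widehat\kappa(u)}2 ,
\]
which is $0$ for $u\in\{0,\omega\}$ and $4$ or $8$ otherwise. So the kernel is $\{0,\omega\}$, $\dim\mathcal C=6$, and $\dim\mathcal C^\perp=7$. All weights in $\mathcal C$ are divisible by $4$, so $|c\wedge c'|$ is even for $c,c'\in\mathcal C$, and $\mathcal C\subseteq\mathcal C^\perp$. The all-one vector $\mathbf 1$ lies in $\mathcal C^\perp$, since the weights in $\mathcal C$ are even, and not in $\mathcal C$, since its weight is $13$. By dimension $\mathcal C^\perp=\mathcal C\cup(\mathbf 1+\mathcal C)$, so its weights lie in $\{0,4,8,13,9,5\}$. But a point of $X_{14}$ gives two coordinates that agree on all of $\mathcal C$, and the vector with ones in exactly these two places has weight $2$ and lies in $\mathcal C^\perp$. This contradiction excludes $s=6$.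

Proposition~\ref{prop:core} is proved, and with it Proposition~\ref{prop:atoms} and Theorem~\ref{thm:main}(1).

\section{The bound $20k+9$ is attained for large $k$}\label{sec:sharp}

We look for $2k+1$ atoms of total length $40k+18$ whose terms can be matched into pairs $g,-g$. We take $2k$ atoms of length $20$, half with $s=12$ and half with $s=-12$, and one atom $R$ of length $18$, which must then have $s(R)=0$. The difficulty is to cancel the terms of $R$ using only atoms of length $20$. We linearize the problem and show that the images of $U$ under $GL_{12}(\mathbb F_2)$ can cancel anything that satisfies two evident conditions.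

\subsection*{Linearization}
Let $G^\circ=\{(v,\pm1):0\ne v\in\mathbb F_2^{12}\}$, and let $Y$ be the free abelian group on symbols $y_v$, $0\ne v\in\mathbb F_2^{12}$. For a sequence $B=\prod_i(v_i,a_i)$ with terms in $G^\circ$ put $[B]=\sum_ia_iy_{v_i}\in Y$. Then $[BB']=[B]+[B']$ and $[-B]=-[B]$. If $[B]=0$, then $(v,1)$ and $(v,-1)$ occur equally often for each $v$, so $B$ is a product of $|B|/2$ atoms $(v,1)\cdot(v,-1)$.

The terms of the atom $U$ in \eqref{eq:U} lie in $G^\circ$. Indeed, if $v_w=0$, then Lemma~\ref{lem:toatom}(a) with $I=\{w\}$ gives a point $x$ with $|\Phi(x)|=12-2a_w\in\{10,14\}$, whereas $|\Phi|\in\{4,12,20\}$. For $\gamma\in GL_{12}(\mathbb F_2)$ let $\gamma U=\prod_w(\gamma v_w,a_w)$; this is again an atom of length $20$ with terms in $G^\circ$, and so is $-\gamma U$. Let $L\subseteq Y$ be the subgroup generated by the elements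
\[
[\gamma U]-[\gamma'U]=[\gamma U\cdot(-\gamma'U)]\qquad(\gamma,\gamma'\in GL_{12}(\mathbb F_2)).
\]
The set of generators is closed under negation, so every element of $L$ is a sum of finitely many generators. It is also permuted by the action $y_v\mapsto y_{\gamma v}$ of $GL_{12}(\mathbb F_2)$ on $Y$, so $L$ is invariant under this action. Every generator $\sum_vn_vy_v$ satisfies $\sum_vn_v=12-12=0$ and $\sum_vn_vv=0$. These are the only constraints.

\begin{lemma}\label{lem:lattice}
If $\sum_vn_v=0$ in $\mathbb Z$ and $\sum_vn_vv=0$ in $\mathbb F_2^{12}$, then $\sum_vn_vy_v\in L$.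
\end{lemma}

\begin{proof}
\emph{Step 1: one short element of $L$.} We want a linear map that moves few of the $v_w$. Let $I=\{(\xi,0,0,0):\xi\in\mathbb F_4\}\subseteq W_+$, with $W_\pm$ as in \eqref{eq:W}, and let $v_1,\dots,v_4$ be the vectors $v_w$, $w\in I$. For an affine function $\psi(w)=x\cdot w+\epsilon$ we have $\sum_{w\in I}\psi(w)=x\cdot\sum_{w\in I}w+4\epsilon=0$, since the elements of $\mathbb F_4$ sum to $0$. So the linear form $c\mapsto\sum_{w\in I}c_w$ on $\mathbb F_2^W$ vanishes on $C$ and induces a linear form $\lambda$ on $\mathbb F_2^{12}=\mathbb F_2^W/C$ with $\lambda(v_w)=1$ for $w\in I$ and $\lambda(v_w)=0$ for $w\in W\setminus I$.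

The vectors $v_1,\dots,v_4$ are independent. By Lemma~\ref{lem:toatom}(a), a relation among them comes from an affine function $\psi(\xi,\eta,\zeta,z)=A(\xi,\eta)+B(\zeta)+\epsilon'z+\epsilon$, with $A,B$ linear over $\mathbb F_2$, that vanishes on $W\setminus I$. Vanishing on $W_-$ gives $B=0$ and $\epsilon'=\epsilon$. Vanishing on $W_+\setminus I$ then says that the affine function $A+\epsilon$ on $\mathbb F_4^2$ has at least $12$ zeros among $16$ points. A nonzero affine function has $0$ or $8$ zeros, so $A=0$, $\epsilon=0$, $\psi=0$, and the relation is trivial.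

Let $p=v_1+v_2$ and $\tau(v)=v+\lambda(v)p$. Since $\lambda(p)=0$, we have $\tau^2=\mathrm{id}$, so $\tau\in GL_{12}(\mathbb F_2)$. The map $\tau$ swaps $v_1$ and $v_2$, sends $v_3,v_4$ to $v_3+p,v_4+p$, and fixes $v_w$ for $w\notin I$. As $a_w=1$ on $I$,
\[
[\tau U]-[U]=(y_{v_3+p}-y_{v_3})+(y_{v_4+p}-y_{v_4})\in L,
\]
and $v_3,v_4,p$ are independent. For $p\ne0$ and $v\notin\{0,p\}$ put $\Delta_p(v)=y_{v+p}-y_v$. The group $GL_{12}(\mathbb F_2)$ is transitive on ordered independent triples and preserves $L$, so
\begin{equation}\label{eq:delta}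
\Delta_p(v)+\Delta_p(v')\in L\quad\text{whenever $v,v',p$ are independent.}
\end{equation}

\emph{Step 2: computing in $Y/L$.} All equations below hold in $Y/L$. Fix $p\ne0$. Let $v,v',p$ be independent, and choose $v''$ such that $v,v',v'',p$ are independent. Three applications of \eqref{eq:delta} give $\Delta_p(v)=-\Delta_p(v')=\Delta_p(v'')=-\Delta_p(v)$. So $2\Delta_p(v)=0$ and $\Delta_p(v)=\Delta_p(v')$. The first equation holds for every $v\notin\{0,p\}$, since a suitable $v'$ exists. Also $\Delta_p(v+p)=y_v-y_{v+p}=-\Delta_p(v)=\Delta_p(v)$. If $v,v'\notin\{0,p\}$ and $v'\notin\{v,v+p\}$, then $v,v',p$ are independent. Hence $\Delta_p(v)$ has the same value $\Delta(p)$ for all $v\notin\{0,p\}$, and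
\[
y_{v+p}=y_v+\Delta(p)\quad(v\notin\{0,p\}),\qquad2\Delta(p)=0 .
\]
For distinct nonzero $v,p$ this gives $y_v+\Delta(p)=y_{v+p}=y_p+\Delta(v)$, so $y_*=y_v-\Delta(v)$ does not depend on $v$. For distinct nonzero $p,p'$ choose $v\notin\langle p,p'\rangle$; then
\[
y_v+\Delta(p+p')=y_{v+p+p'}=y_{v+p}+\Delta(p')=y_v+\Delta(p)+\Delta(p').
\]
With $\Delta(0)=0$ and $2\Delta(p)=0$, the map $\Delta\colon\mathbb F_2^{12}\to Y/L$ is therefore a homomorphism, and
\[
\sum_vn_vy_v=\sum_vn_v\big(y_*+\Delta(v)\big)=\Big(\sum_vn_v\Big)y_*+\Delta\Big(\sum_vn_vv\Big)=0 .\qedhere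
\]
\end{proof}

\subsection*{An atom of length $18$ with $s=0$}
We start from a short atom in rank $5$ and lengthen it, one new basis vector at a time.

\begin{lemma}\label{lem:split}
Let $S\cdot(v,a)$ be an atom over $G$, and let $f\in\mathbb F_2^{12}$ lie outside the span of the $\mathbb F_2^{12}$-components of all its terms. Then $S\cdot(v+f,-a)\cdot(f,-a)$ is an atom.
\end{lemma}

\begin{proof}
The two new terms sum to $(v,-2a)=(v,a)$, so the new sequence is zero-sum. By the choice of $f$, a zero-sum subsequence contains both new terms or neither. Replacing them by $(v,a)$ gives a zero-sum subsequence of $S\cdot(v,a)$, which is empty or everything.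
\end{proof}

Such a \emph{splitting} raises the length by $1$ and changes $s$ by $-3a$. Let $e_1,\dots,e_4,b,f_1,\dots,f_7$ be a basis of $\mathbb F_2^{12}$, put $e_5=e_1+\dots+e_4$, and let
\[
R_0=(b,-1)\prod_{i=1}^5(e_i,1)(e_i+b,1),\qquad|R_0|=11,\quad s(R_0)=9 .
\]
This sequence is zero-sum: the first components sum to $b+5b=0$, and $3\mid9$. We show that it is an atom. Let a zero-sum subsequence contain $k_i\in\{0,1,2\}$ terms of the $i$-th couple $(e_i,1),(e_i+b,1)$, and let it contain $(b,-1)$ with multiplicity $\delta\in\{0,1\}$. Modulo $b$ we have $\sum_ik_ie_i=0$, and the only nontrivial relation among $e_1,\dots,e_5$ modulo $b$ is $e_1+\dots+e_5=0$. So the $k_i$ have the same parity. If all $k_i=1$, the second components sum to $5-\delta\in\{4,5\}$, which is not divisible by $3$. So all $k_i\in\{0,2\}$; let $j\le5$ of them be $2$. Each full couple has sum $(b,2)$, so $j\equiv\delta\pmod2$ and $2j\equiv\delta\pmod3$. If $\delta=0$, then $6\mid j$, so $j=0$. If $\delta=1$, then $j$ is odd and $j\equiv2\pmod3$, so $j=5$. The subsequence is empty or all of $R_0$.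

Seven splittings are available. Five splittings of terms with $a=1$ and two of terms with $a=-1$ change $s$ to $9-15+6=0$. We split $(e_i,1)$ with $f_i$ for $1\le i\le5$, then $(b,-1)$ with $f_6$, and then $(f_1,-1)$ with $f_7$. Each $f_i$ is outside the span of the components present when it is used, so Lemma~\ref{lem:split} gives the atom
\[
R=\prod_{i=1}^5(e_i+b,1)\prod_{i=1}^5(e_i+f_i,-1)\prod_{i=2}^5(f_i,-1)\cdot(b+f_6,1)(f_6,1)(f_1+f_7,1)(f_7,1).
\]
It has length $18$, nine terms of each sign, and all its terms lie in $G^\circ$.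

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Write $[R]=\sum_vn_vy_v$. Then $\sum_vn_v=s(R)=0$. Since $-v=v$, the vector $\sum_vn_vv$ is the sum of the first components of $R$, which is $0$. By Lemma~\ref{lem:lattice}, $-[R]\in L$, so $-[R]$ is a sum of some number $k_0$ of generators of $L$. Thus there are atoms $U_1,\dots,U_{2k_0}$ of length $20$, each of the form $\gamma U$ or $-\gamma U$, with $[R\,U_1\cdots U_{2k_0}]=0$. This product of $2k_0+1$ atoms has length $18+40k_0$, so it is a product of $20k_0+9$ atoms of length $2$. For $k\ge k_0$ we multiply it by $k-k_0$ copies of $U\cdot(-U)$, each of which is a product of $2$ atoms and also of $20$ atoms. This gives $\rho_{2k+1}(G)\ge20k+9$, and the reverse inequality is part (1).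
\end{proof}

\begin{thebibliography}{1}

\bibitem{ABR}
Danilo Vilela Avelar, Fabio Enrique Brochero Mart\'inez, S\'avio Ribas,
\emph{On minimal product-one sequences of maximal length over the non-abelian group of order $pq$},
arXiv:2510.00070 (2025).

\end{thebibliography}
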